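# Birational derived splinters ascend along regular homomorphisms

## Ascent, descent, and a criterion on fibres

**Theorem A.** Let $S\to A$ be a regular homomorphism of Noetherian rings. If $S$ is a birational derived splinter, then $A$ is a birational derived splinter.

Here are the terms in this statement.

**Definition (modification).** Let $Z$ be a reduced Noetherian scheme. A *modification* of $Z$, or proper birational map to $Z$, is a proper morphism $f:X\to Z$ such that for some dense open $U\subset Z$ the map $f^{-1}(U)\to U$ is an isomorphism and $f^{-1}(U)$ is dense in $X$.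

The blow-up of a nonzero ideal in a Noetherian domain is a modification, and so is a finite map $\operatorname{Spec}S[c]\to\operatorname{Spec}S$ with $c$ in the fraction field of $S$ and integral over $S$.

**Definition (splitting).** A map $A\to C$ in the derived category $D(A)$ *splits* if there is $r:C\to A$ in $D(A)$ such that $A\to C\xrightarrow{r}A$ is the identity.

**Definition (birational derived splinter).** A Noetherian reduced ring $A$ is a *birational derived splinter*, or *bds*, if for every modification $f:X\to\operatorname{Spec}A$ the canonical map $A\to R\Gamma(X,\mathcal O_X)$ (that is, $A\to Rf_*\mathcal O_X$) splits in $D(A)$.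

Splitting asks for more than a retraction of $A\to H^0(X,\mathcal O_X)$: the retraction must exist on the whole complex, with its higher cohomology. For a normal domain $A$ and $X$ integral we have $A=H^0(X,\mathcal O_X)$, so degree $0$ alone carries no information. We shall meet a normal surface for which the derived splitting fails.

**Definition (regular homomorphism).** A homomorphism $S\to A$ of Noetherian rings is *regular* if it is flat and every fibre $F=A\otimes_S\kappa(\mathfrak p)$ is geometrically regular over $\kappa(\mathfrak p)$: the ring $F\otimes_{\kappa(\mathfrak p)}\kappa'$ is regular for every finite field extension $\kappa'/\kappa(\mathfrak p)$.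

Localizations, polynomial rings $S\to S[x]$ and all smooth $S$-algebras are regular over $S$. The map $\mathbf F_p(t)\to\mathbf F_p(t^{1/p})$ is flat with regular fibre, but it is not a regular homomorphism: tensoring with $\mathbf F_p(t^{1/p})$ over $\mathbf F_p(t)$ gives a ring containing the nonzero nilpotent $t^{1/p}\otimes1-1\otimes t^{1/p}$.

The problem comes from Shiji Lyu, "On some properties of birational derived splinters", arXiv:2210.03193 (2022). Two cases are quoted as known: $S$ and $A$ Noetherian $\mathbf F_p$-algebras with $S$ an $F$-pure bds, and equal characteristic zero with $S$ and $A$ both quasi-excellent. Theorem A has no hypothesis on characteristic, excellence or $F$-purity. We shall also prove two companions.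

**Theorem B.** (i) If $S\to A$ is a faithfully flat homomorphism of Noetherian rings and $A$ is a bds, then $S$ is a bds. (ii) If $S\to A$ is a regular homomorphism of Noetherian rings, then $A$ is a bds if and only if $S_{\mathfrak p}$ is a bds for every $\mathfrak p$ in the image of $\operatorname{Spec}A\to\operatorname{Spec}S$.

**Theorem C.** Let $S$ be a local bds (a normal domain, by Lemma 1 below) and $K=\operatorname{Frac}S$. Let $B$ be a flat $S$-algebra of finite type which is a domain, such that every nonempty fibre of $\operatorname{Spec}B\to\operatorname{Spec}S$ is Cohen–Macaulay of pure dimension $d$. Assume that $B\otimes_SD$ is a bds for $D=K$ and for every discrete valuation ring (DVR) $D$ with $S\subset D\subset K=\operatorname{Frac}D$ that is essentially of finite type over $S$. Then $B$ is a bds.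

Theorem C is the engine. When $B$ is smooth over $S$, each $B\otimes_SD$ is a regular ring, so Theorem C reduces the smooth case to two inputs: $S$ is a bds, and regular rings are bds.

Notation: $\operatorname{trdeg}(w/p)$ is the transcendence degree of $\kappa(w)$ over $\kappa(p)$; $H^i_w$ is local cohomology at the closed point of the local ring at $w$; $\overline I$ is the integral closure of an ideal $I$; "projective over $P$" means closed in some $\mathbf P^N_P$.

## Five facts on splittings and modifications

**(F1) Domination.** *If $X'\to X$ is a morphism of proper $A$-schemes and $A\to R\Gamma(X',\mathcal O)$ splits, then $A\to R\Gamma(X,\mathcal O)$ splits.* Indeed the first map is the composite $A\to R\Gamma(X,\mathcal O)\to R\Gamma(X',\mathcal O)$; compose the retraction with the second arrow.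

Consequently the density of $f^{-1}(U)$ in $X$ may be dropped from the definition without changing the notion of bds: apply (F1) to the inclusion in $X$ of the reduced closure of $f^{-1}(U)\cong U$.

**(F2) Splitting is flat-local.** *Let $A$ be Noetherian, $X\to\operatorname{Spec}A$ proper, $C=R\Gamma(X,\mathcal O_X)$. Then $A\to C$ splits if and only if $\operatorname{Hom}_{D(A)}(C,A)\to\operatorname{Hom}(A,A)=A$ is surjective. Splitting may be checked at all localizations at maximal ideals, and after a faithfully flat base change.* The map is $A$-linear, so it is surjective if and only if $1$ is in its image; this is the first claim. The complex $C$ has bounded, finitely generated cohomology, so it is represented by a bounded-above complex $F$ of finite free modules. For flat $A\to A'$, the complex $F\otimes_AA'$ represents $R\Gamma(X_{A'},\mathcal O)$, and $\operatorname{Hom}_A(F,A)\otimes_AA'=\operatorname{Hom}_{A'}(F\otimes_AA',A')$. Taking $H^0$ we see that the displayed map for $A'$ is the base change of the one for $A$, and surjectivity may be checked as claimed.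

**(F3) Projective integral modifications suffice.** *Let $B$ be a Noetherian domain. Every modification $X$ of $\operatorname{Spec}B$ is dominated by one which is integral and projective over $B$.* Replace $X$ by the reduced closure of $f^{-1}(U)$, which is integral, and apply Chow's lemma (EGA II 5.6.1). With (F1): $B$ is a bds as soon as the splitting holds for integral modifications closed in some $\mathbf P^N_B$.

**(F4) Flat base change.** *If $A\to A'$ is flat, $A,A'$ are Noetherian and reduced, and $X\to\operatorname{Spec}A$ is a modification, then so is $X_{A'}\to\operatorname{Spec}A'$.* By flatness, generic points of $\operatorname{Spec}A'$ and of $X_{A'}$ map to generic points of $\operatorname{Spec}A$ and of $X$. These lie in $U$ and $f^{-1}(U)$. So the preimages of $U$ in $\operatorname{Spec}A'$ and in $X_{A'}$ are dense.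

**(F5) Recognizing modifications.** *Let $g:W\to P$ be a proper morphism of integral Noetherian schemes inducing an isomorphism of function fields, and let $L=\kappa(P)$ be the function field. Then $W\times_P\operatorname{Spec}L=\operatorname{Spec}L$, and $g$ is a modification.* The generic fibre is integral, of finite type over $L$, with function field $L$. So it has dimension $0$ and is $\operatorname{Spec}L$. The points of $W$ where the fibre of $g$ has positive dimension form a closed set. Its image is closed and misses the generic point, so over a nonempty open of $P$ the map $g$ is proper and quasi-finite, hence finite. There $\mathcal O_P\to g_*\mathcal O_W$ is injective with torsion coherent cokernel, so it is an isomorphism over a smaller nonempty open. Its preimage is dense since $W$ is integral.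

## Fields, discrete valuation rings, a blown-up plane, a cusp

*Fields.* A modification of $\operatorname{Spec}k$ is an isomorphism, since $U=\operatorname{Spec}k$. Fields are bds.

*Discrete valuation rings.* Let $X\to\operatorname{Spec}V$ be a modification and $K=\operatorname{Frac}V$. The generic point gives $\operatorname{Spec}K\to X$, and the valuative criterion extends it to a section $\operatorname{Spec}V\to X$. By (F1), applied to this section, $V\to R\Gamma(X,\mathcal O)$ splits.

*The plane.* Let $A=k[x,y]$ and let $X$ be the blow-up of $(x,y)$, with charts $\operatorname{Spec}k[x,y/x]$ and $\operatorname{Spec}k[x/y,y]$. The Čech complex has a basis of monomials $x^ay^b$ with $a+b\ge0$; the first chart contains those with $b\ge0$, the second those with $a\ge0$. As $a+b\ge0$ forces $a\ge0$ or $b\ge0$, we get $H^1(X,\mathcal O)=0$, and $H^0=A$. So $A\to R\Gamma(X,\mathcal O)$ is an isomorphism.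

*The cusp.* Let $A=k[t^2,t^3]$, $X=\operatorname{Spec}k[t]$. An $A$-linear $r:k[t]\to A$ with $r(1)=1$ would satisfy $t^2r(t)=r(t^3)=t^3$, so $r(t)=t\notin A$. The cusp is not a bds.

If $S$ is regular and $S\to A$ is a regular homomorphism, then $A$ is regular. So over a regular base Theorem A follows from the assertion that every regular Noetherian ring is a bds. That is Proposition 3 below.

## Normality and localization

**Lemma 1.** A bds $S$ is a finite product of normal domains, each $S_{\mathfrak p}$ is a bds, and each factor is a bds.

*Proof.* **Normality.** We repeat the cusp argument. Let $c$ in the total quotient ring $Q(S)$ be integral over $S$, and $S'=S[c]$. It is finite over $S$, so $sS'\subset S$ for some nonzerodivisor $s$ of $S$; this $s$ is also a nonzerodivisor on $S'\subset Q(S)$. Hence $D(s)$ is dense in $\operatorname{Spec}S$, its preimage is dense in $\operatorname{Spec}S'$, and $S_s=S'_s$. So $\operatorname{Spec}S'\to\operatorname{Spec}S$ is a modification. A splitting is an $S$-linear $r:S'\to S$ with $r(1)=1$. Then $s\,r(c)=r(sc)=sc$, so $c=r(c)\in S$. Thus the reduced Noetherian ring $S$ is integrally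 closed in $Q(S)$, a finite product of fields; it contains the idempotents of $Q(S)$, and $S=\prod S_i$ with $S_i$ normal domains.

**Localization.** The point is that modifications of a localization extend. Let $\mathfrak p$ lie in the factor $S_1$. By (F3) it suffices to treat an integral modification $X\subset\mathbf P^N_{S_{\mathfrak p}}$ of $\operatorname{Spec}S_{\mathfrak p}$. Let $\bar X$ be its closure in $\mathbf P^N_{S_1}$, with reduced structure. It is integral with function field $\operatorname{Frac}S_1$, so it is a modification of $\operatorname{Spec}S_1$ by (F5), and $\bar X\times_{S_1}S_{\mathfrak p}=X$. Now $\bar X\sqcup\operatorname{Spec}\prod_{i>1}S_i$ is a modification of $\operatorname{Spec}S$; localize a splitting for it at $\mathfrak p$.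

**Factors.** Complete a modification of $\operatorname{Spec}S_i$ by the identity on the other factors. $\square$

## Modifications that do not come from the base

By Popescu's theorem a regular $S$-algebra is a filtered colimit of smooth $S$-algebras, so the heart of Theorem A is a smooth $S$-algebra $B$ which is a domain, over a local bds $S$.

The first thing to try is to pull back. If $X$ is a modification of $\operatorname{Spec}S$, then $S\to R\Gamma(X,\mathcal O_X)$ splits, and tensoring with the flat algebra $B$ splits $B\to R\Gamma(X\times_S\operatorname{Spec}B,\mathcal O)$. So by (F1) we would be done if every modification $Y$ of $\operatorname{Spec}B$ were dominated by some $X\times_S\operatorname{Spec}B$.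

This fails already for $S=k$ and $B=k[x,y]$. The only modification of $\operatorname{Spec}k$ is the identity, so the blow-up $Y$ of $(x,y)$ would need a map $\operatorname{Spec}B\to Y$ over $B$. Then the ideal $(x,y)$ of $B$, pulled back from the invertible ideal $(x,y)\mathcal O_Y$, would be locally principal, and it is not.

So put $P=X\times_S\operatorname{Spec}B$ for a modification $X$ of $\operatorname{Spec}S$ to be chosen, dominate $Y$ by some $W$ with a birational $g:W\to P$, and ask whether $\mathcal O_P\to Rg_*\mathcal O_W$ splits. The scheme $P$ is as singular as $X$, about which we know almost nothing. We need a criterion that looks at few points of $W$.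

## Splittings as sections of a dualizing sheaf

Let $P$ be an integral Noetherian scheme of finite Krull dimension with function field $L$, let $\pi:Q=\mathbf P^N_P\to P$, and let $W\subset Q$ be an integral closed subscheme such that $g=\pi|_W:W\to P$ is birational (an isomorphism on function fields). Let $w_0$ be the generic point of $W$. Put
$$E=R\mathcal{H}om_Q(\mathcal O_W,\mathcal O_Q(-N-1))[N],\qquad e(w)=\operatorname{depth}\mathcal O_{P,g(w)}-\operatorname{trdeg}(w/g(w))\quad(w\in W).\tag{1}$$

Let $\operatorname{tr}:R^N\pi_*\mathcal O_Q(-N-1)\cong\mathcal O_P$ send the Čech class $\frac1{Z_0\cdots Z_N}$ to $1$. Duality for projective space (Hartshorne, *Residues and Duality*, III.5.1) says: sending $\mathcal O_W\to\mathcal O_Q(-N-1)[N]$ to the composite of $R\pi_*$ of it with $\operatorname{tr}$ gives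
$$H^0(Q,E)=\operatorname{Hom}_{D(P)}(Rg_*\mathcal O_W,\mathcal O_P).\tag{2}$$
Restriction along $\mathcal O_P\to Rg_*\mathcal O_W$ gives a map $\mathrm{ev}:H^0(Q,E)\to H^0(P,\mathcal O_P)$, and a splitting is an element with $\mathrm{ev}=1$. All of this is compatible with restriction to opens of $P$ and to $\operatorname{Spec}\mathcal O_{P,p}$. Over $\operatorname{Spec}L$, by (F5), $W$ becomes one rational point of $\mathbf P^N_L$, so the stalk $E_{w_0}$ is $R\operatorname{Hom}_L(L,L)=L$, identified by $\mathrm{ev}$. Hence there is exactly one candidate at the generic point, and the question is whether it is regular everywhere. Note $e(w_0)=0$.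

Recall: for a Noetherian local ring $\Gamma$ with maximal ideal $\mathfrak m$, $R\Gamma_{\mathfrak m}(\Gamma)$ lives in degrees $\ge\operatorname{depth}\Gamma$; and if $\Gamma_0\to\Gamma$ is a flat local homomorphism, $\operatorname{depth}\Gamma$ is the sum of $\operatorname{depth}\Gamma_0$ and the depth of the closed fibre.

**Proposition 2.** (a) $H^i_w(E_w)=0$ for $i<e(w)$.

(b) Assume $e(w)\ge1$ for all $w\ne w_0$. Then $H^i(E)=0$ for $i<0$, and $\omega:=H^0(E)$ is a coherent torsion-free $\mathcal O_W$-module with $H^0(W,\omega)=\operatorname{Hom}(Rg_*\mathcal O_W,\mathcal O_P)$. Let $\sigma\in\omega_{w_0}\cong L$ be the element with $\mathrm{ev}(\sigma)=1$. Then $\mathcal O_P\to Rg_*\mathcal O_W$ splits if and only if $\sigma\in\omega_w$ for all $w$ with $e(w)=1$; if it splits, $\sigma\in\omega_w$ for all $w$.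

*Proof.* **Step 1: part (a).** We bound the local cohomology of $E$ from below. Put $p=g(w)$, $\Gamma=\mathcal O_{Q,w}$, $T=\mathcal O_{W,w}$. Local cohomology is the tensor product with a bounded complex of flat modules, and $T$ has a resolution by finite free modules; therefore
$$R\Gamma_{\mathfrak m}(E_w)=R\operatorname{Hom}_\Gamma(T,R\Gamma_{\mathfrak m}\Gamma)[N],$$
which lives in degrees $\ge\operatorname{depth}\Gamma-N$. The map $\pi$ is flat, and the local ring of $\mathbf P^N_{\kappa(p)}$ at $w$ is regular of dimension $N-\operatorname{trdeg}(w/p)$. So $\operatorname{depth}\Gamma=\operatorname{depth}\mathcal O_{P,p}+N-\operatorname{trdeg}(w/p)=e(w)+N$.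

**Step 2: $E$ starts in degree $0$ with a torsion-free sheaf.** This turns a derived question into one about sections of a sheaf. The $H^i(E)$ are coherent $\mathcal O_W$-modules and vanish for $i<-N$. Let $i$ be minimal with $H^i(E)\ne0$, and $w$ a generic point of its support. Since $E_w$ starts in degree $i$ and $H^i(E)_w$ is supported at the closed point, $H^i_w(E_w)=H^0_w(H^i(E)_w)=H^i(E)_w\ne0$. By (a), $i\ge e(w)\ge0$. Hence $H^0(Q,E)=H^0(W,\omega)$, and (2) gives the formula for $H^0(W,\omega)$. The triangle $\omega\to E\to\tau^{\ge1}E$ gives
$$H^0_w(\omega_w)=H^0_w(E_w),\qquad H^1_w(\omega_w)\hookrightarrow H^1_w(E_w).\tag{3}$$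
For $w\ne w_0$ the first group is $0$ by (a). So $\omega$ has no associated point other than $w_0$: it is torsion-free and embeds in the constant sheaf $\omega_{w_0}$.

**Step 3: a splitting forces $\sigma\in\omega_w$ everywhere.** A splitting is some $\tau\in H^0(W,\omega)$ whose germ at $w_0$ has $\mathrm{ev}=1$. So this germ is $\sigma$, and $\sigma\in\omega_w$ for all $w$.

**Step 4: the points with $e(w)=1$ suffice.** Assume $\sigma\in\omega_w$ whenever $e(w)=1$. Inside the constant sheaf put $\mathcal G=(\omega+\mathcal O_W\sigma)/\omega$. If $\mathcal G\ne0$, let $w$ be a generic point of its support; then $w\ne w_0$. As $\omega+\mathcal O_W\sigma$ is torsion-free, $H^0_w$ of it vanishes at $w$, so with (3)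
$$0\ne\mathcal G_w=H^0_w(\mathcal G_w)\hookrightarrow H^1_w(\omega_w)\hookrightarrow H^1_w(E_w).$$
By (a), $e(w)\le1$, so $e(w)=1$. Then $\sigma\in\omega_w$ and $\mathcal G_w=0$, a contradiction. So $\sigma\in H^0(W,\omega)$, and $\mathrm{ev}(\sigma)\in H^0(P,\mathcal O_P)\subset L$ equals $1$. $\square$

*The cusp again.* Let $P=\operatorname{Spec}k[t^2,t^3]$ and $W$ its normalization. Every $w\ne w_0$ has $e(w)=1-0=1$. Here $H^0(W,\omega)=\operatorname{Hom}(k[t],k[t^2,t^3])=t^2k[t]$, the conductor, with $\mathrm{ev}$ the inclusion into $L$, and $\sigma=1$. So $\sigma\notin\omega$ at the singular point, as it must be.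

## Regular rings and a Jacobian determinant

**Proposition 3.** Regular Noetherian rings are bds.

This also follows from Bhatt's derived direct summand theorem (Invent. Math. 212 (2018)). Here is a direct proof.

*Proof.* **Step 1: reduce to a normal $W$ over a complete regular local ring.** We want the points with $e(w)=1$ to have DVRs as local rings. By (F2) and (F4) we may localize at maximal ideals and complete, so we consider a complete regular local ring $R$ with $L=\operatorname{Frac}R$. By (F3) consider an integral projective modification $W$ of $\operatorname{Spec}R$. Complete local rings are Nagata, so the normalization of $W$ is finite over $W$; it is again projective over $R$, because an ample sheaf pulls back to an ample sheaf under a finite morphism. By (F1) we may assume $W$ normal, $W\subset\mathbf P^N_R$ with $N\ge1$.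

**Step 2: find the points with $e(w)=1$.** Recall the dimension inequality (Matsumura, *Commutative Ring Theory*, 15.5): for an inclusion of a Noetherian domain in a domain, a prime $w$ above $p$ satisfies $\operatorname{ht}w+\operatorname{trdeg}(w/p)\le\operatorname{ht}p+t$, where $t$ is the transcendence degree of the fraction fields. Here $t=0$, and with $p=g(w)$,
$$e(w)=\dim R_p-\operatorname{trdeg}(w/p)\ge\dim\mathcal O_{W,w}.$$
So Proposition 2(b) applies. Let $e(w)=1$. Then $w\ne w_0$, so $\dim\mathcal O_{W,w}=1$, and $T:=\mathcal O_{W,w}$ is a DVR. We must show $\sigma\in\omega_w$.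

**Step 3: a generator of $\omega_w$.** Choose coordinates with $w\in\{Z_0\ne0\}$ and put $z_j=Z_j/Z_0$. The ring $\Gamma=\mathcal O_{Q,w}$ is a localization of $R[z_1,\dots,z_N]$, regular of dimension $\dim R_p+N-\operatorname{trdeg}(w/p)=N+1$. Its quotient $T=\Gamma/\mathfrak q$ is regular of dimension $1$, so $\mathfrak q=(f_1,\dots,f_N)$ with $f_1,\dots,f_N$ part of a regular system of parameters. Trivialize $\mathcal O(-N-1)$ by $Z_0^{-N-1}$. The Koszul complex $K(f)$ resolves $T$, so
$$\omega_w=\operatorname{Ext}^N_\Gamma(T,\Gamma)=T\,\varepsilon_f,\tag{4}$$
where $\varepsilon_f$ is the class of the projection $T\simeq K(f)\to\Gamma[N]$ onto the last term.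

**Step 4: compare with the generator at the generic point.** Let $\zeta_j\in T\subset L$ be the image of $z_j$. As $\mathfrak q\cap R=0$, $\Gamma_{\mathfrak q}$ is the local ring of $\mathbf A^N_L$ at the rational point $\zeta$, and $\mathfrak q\Gamma_{\mathfrak q}=(z_1-\zeta_1,\dots,z_N-\zeta_N)$. Write
$$f_i=\sum_jc_{ij}(z_j-\zeta_j),\qquad c_{ij}\in\Gamma_{\mathfrak q}.$$
The matrix $c=(c_{ij})$ induces a map $K(f)\to K(z-\zeta)$ of Koszul resolutions of $L$ over $\Gamma_{\mathfrak q}$, lifting the identity of $L$ and equal to $\det(c)$ on last terms. So in $\operatorname{Ext}^N_{\Gamma_{\mathfrak q}}(L,\Gamma_{\mathfrak q})=\omega_{w_0}$,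
$$\varepsilon_{z-\zeta}=\det(c)\,\varepsilon_f.$$
Apply the $L$-linear derivation $\partial/\partial z_k$ of $\Gamma_{\mathfrak q}$, which preserves $\Gamma$:
$$\frac{\partial f_i}{\partial z_k}=c_{ik}+\sum_j\frac{\partial c_{ij}}{\partial z_k}(z_j-\zeta_j)\equiv c_{ik}\pmod{\mathfrak q\Gamma_{\mathfrak q}}.$$
So $\det(c)$ modulo $\mathfrak q\Gamma_{\mathfrak q}$ is the image of $\det(\partial f_i/\partial z_k)\in\Gamma$; it lies in $T$. By (4), $\varepsilon_{z-\zeta}\in T\varepsilon_f=\omega_w$.

**Step 5: $\sigma=\pm\varepsilon_{z-\zeta}$.** We compute $\mathrm{ev}(\varepsilon_{z-\zeta})$ in a universal case, where only a unit of $\mathbf Z$ can appear. Let $\Lambda=\mathbf Z[t_1,\dots,t_N]$, and let $\Sigma\subset\mathbf P^N_\Lambda$ be the common zero scheme of the sections $Z_j-t_jZ_0$ of $\mathcal O(1)$, $1\le j\le N$. It lies in $\{Z_0\ne0\}$ and is a section of $\mathbf P^N_\Lambda\to\operatorname{Spec}\Lambda$. Let $\mathcal K$ be the Koszul resolution of $\mathcal O_\Sigma$, with $\mathcal K_m=\wedge^m(\mathcal O^N)(-m)$ in degree $-m$. As $Z_0$ is invertible on $\Sigma$, the map $\mathcal K(-1)\to\mathcal O_\Sigma(-1)\xrightarrow{Z_0}\mathcal O_\Sigma$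 is a quasi-isomorphism. Projecting onto the last term gives
$$\epsilon_\Lambda:\ \mathcal O_\Sigma\simeq\mathcal K(-1)\to\mathcal O(-N-1)[N].$$
The other terms of $\mathcal K(-1)$ are sums of $\mathcal O(-m-1)$ with $0\le m<N$, and $R\Gamma(\mathbf P^N_\Lambda,\mathcal O(-m-1))=0$ for these $m$. So $\epsilon_\Lambda$ induces a $\Lambda$-linear isomorphism
$$\Lambda=H^0(\mathcal O_\Sigma)\to H^N(\mathbf P^N_\Lambda,\mathcal O(-N-1))=\Lambda\cdot\tfrac1{Z_0\cdots Z_N},$$
and $1\mapsto\pm\frac1{Z_0\cdots Z_N}$ because $\Lambda^\times=\{\pm1\}$. All terms are $\Lambda$-flat, so everything commutes with the base change $\Lambda\to L$, $t_j\mapsto\zeta_j$. On $\{Z_0\ne0\}$ trivialize $\mathcal K_m(-1)$ by $Z_0^{-m-1}$. Since $Z_0^{-m-1}(Z_j-\zeta_jZ_0)=(z_j-\zeta_j)Z_0^{-m}$ and $Z_0^{-1}\mapsto1$, the complex becomes $K(z-\zeta)$ with its usual augmentation, and $\epsilon_L$ becomes $\varepsilon_{z-\zeta}$. So $\mathrm{ev}(\varepsilon_{z-\zeta})=\operatorname{tr}(\pm\frac1{Z_0\cdots Z_N})=\pm1$, that is $\sigma=\pm\varepsilon_{z-\zeta}$. By Step 4, $\sigma\in\omega_w$. $\square$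

*The plane again.* Over $k[u,x]$ let $W=\{xZ_1=uZ_0\}\subset\mathbf P^1$ be the blow-up of $(u,x)$. On $\{Z_0\ne0\}$ its ring is $k[x,z]$ with $u=xz$, and $f=xz-u=x(z-\zeta)$ with $\zeta=u/x$. So $c=x=\partial f/\partial z$ and $\sigma=\pm x\,\varepsilon_f$. It lies in $\omega$; the sheaf $\omega$ is generated here by $x^{-1}\sigma$, where $x=0$ is the exceptional curve.

## Jumping fibres, and flattening over the base

Return to $B$ smooth over a local bds $S$. Now try Proposition 2 directly, with $P=\operatorname{Spec}B$ and $W=Y$ a given modification. Take $B=S[x]$, $n=\dim S\ge2$, $\mathfrak m$ the maximal ideal of $S$, and $Y$ the blow-up of the maximal ideal $p=(\mathfrak m,x)$. The fibre over $p$ is $\operatorname{Proj}\bigoplus_ip^i/p^{i+1}$, of dimension $\dim B_p-1=n$. Let $w$ be the generic point of a component of dimension $n$. Since $\operatorname{depth}B_p=\operatorname{depth}S+1$,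
$$e(w)=\operatorname{depth}S+1-n.$$
If $\operatorname{depth}S<n$, then $e(w)\le0$, and Proposition 2(b) does not apply. If $\operatorname{depth}S=n$, then $e(w)=1$, and we must prove $\sigma\in\omega_w$ at a point over the closed point of $S$, where we know nothing that we did not know at the start. In both cases the trouble is that the fibre of $Y$ over the closed point of $S$ has dimension $n$, larger than the dimension $1$ of the fibres of $\operatorname{Spec}B$.

The way past this is to blow up $S$ first until $Y$ becomes flat. Take $S=k[u,v]_{(u,v)}$, so $p=(u,v,x)$, and blow up $(u,v)$ in $S$. In the chart $v=us$ the ideal $(u,v,x)$ becomes $(u,x)$. Its blow-up is, near the points over the closed point of $S$, the product of the blow-up of the $(u,x)$-plane with the $s$-line. It is flat over the $(u,s)$-plane with fibres of dimension $1$. The generic point $w$ of the exceptional divisor has trdeg $1$ over the generic point $\xi$ of the curve $u=0$, and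
$$e(w)=\operatorname{depth}\mathcal O_{P,p'}-\operatorname{trdeg}(w/p')=2-1=1,\qquad p'=(u,x).$$
This $w$ lies over $\xi$, whose local ring is a DVR, and over a DVR the smooth algebra becomes regular.

In general this is Raynaud–Gruson flattening, and the count will read $e(w)\ge\operatorname{depth}\mathcal O_{X,\xi}$. So points with $e(w)=1$ lie over points of depth $\le1$ of the modified base $X$. If $X$ is normal, these have $\mathcal O_{X,\xi}=K$ or a DVR. One obstacle is left: we must normalize a blow-up $X_0$ of $\operatorname{Spec}S$, and the normalization must be finite over $X_0$ to be a modification, although $S$ is not assumed excellent. The bds property itself provides this.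

## Powers of ideals in a bds, and finite normalization

Recall that $z\in\overline I$ means $z^r+c_1z^{r-1}+\dots+c_r=0$ for some $r$ and $c_i\in I^i$; equivalently $(I+(z))^{l+1}=I\,(I+(z))^l$ for some $l$.

**Lemma 4 (linear resolutions).** Let $R=\mathbf Z[x_1,\dots,x_N]$, $N\ge1$, $\mathfrak n=(x_1,\dots,x_N)$, $k\ge1$. Then $\mathfrak n^k$ has a graded free resolution
$$0\to F_N\to\cdots\to F_1\to\mathfrak n^k\to0,\qquad F_j=R(-(k+j-1))^{\beta_j}.\tag{5}$$

For $N=2$: if $k=1$ this is the Koszul resolution $0\to R(-2)\to R(-1)^2\to\mathfrak n\to0$. If $k=2$ it is $0\to R(-3)^2\to R(-2)^3\to\mathfrak n^2\to0$, with relations $y\cdot x^2=x\cdot xy$ and $y\cdot xy=x\cdot y^2$. All entries of the matrices after the first are linear forms.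

*Proof.* **Step 1: Tor is concentrated in one degree.** Let $k_0$ be $\mathbf Z$ or $\mathbf F_p$, $R_0=k_0[x_1,\dots,x_N]$, $\mathfrak n_0=(x_1,\dots,x_N)$. We show that $\operatorname{Tor}^{R_0}_j(\mathfrak n_0^k,k_0)$ lives in degree $k+j$ for all $j,k\ge0$. For $k=0$ this is clear. From $0\to\mathfrak n_0^{k+1}\to\mathfrak n_0^k\to k_0(-k)^b\to0$ we get the exact sequence
$$\operatorname{Tor}_{j+1}(k_0(-k)^b,k_0)\to\operatorname{Tor}_j(\mathfrak n_0^{k+1},k_0)\to\operatorname{Tor}_j(\mathfrak n_0^k,k_0).$$
The left term lives in degree $k+j+1$ by the Koszul complex, the right one in degree $k+j$ by induction. The middle one is computed by the Koszul complex with terms $\wedge^j\otimes\mathfrak n_0^{k+1}$, so it lives in degrees $\ge k+1+j$. Hence its map to the right term is $0$, and it lives in degree $k+j+1$.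

**Step 2: $T_j:=\operatorname{Tor}_j^R(\mathfrak n^k,\mathbf Z)$ is a finite free group, and $T_j=0$ for $j\ge N$.** This will make the minimal resolution over $\mathbf Z$ free. $T_j$ is the homology of the Koszul complex of $\mathfrak n^k$, a complex of free abelian groups whose graded pieces are finitely generated, and $\mathfrak n^k\otimes\mathbf F_p=\mathfrak n_0^k$. Universal coefficients give a degree-preserving surjection $\operatorname{Tor}^{R_0}_{j+1}(\mathfrak n_0^k,\mathbf F_p)\to\operatorname{Tor}_1^{\mathbf Z}(T_j,\mathbf F_p)$. By Step 1 the source lives in degree $k+j+1$ and the target in degree $k+j$, so the target is $0$ for every $p$. As $T_j$ is finitely generated, it is free. The Koszul complex has length $N$, so $T_j=0$ for $j>N$; and $T_N=\{u\in\mathfrak n^k:x_iu=0\ \forall i\}(-N)=0$.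

**Step 3: build the resolution.** Put $F_1=R\otimes T_0$ and lift to a map $F_1\to\mathfrak n^k$, surjective by graded Nakayama, with kernel $M'$. Since $\operatorname{Tor}_0(F_1,\mathbf Z)\to T_0$ is an isomorphism and $F_1$ is free, $\operatorname{Tor}_j(M',\mathbf Z)=T_{j+1}$ for all $j\ge0$. Repeat with $M'$, and so on; this gives $F_j=R\otimes T_{j-1}$, generated in degree $k+j-1$. The kernel after $F_N$ has $\operatorname{Tor}_0=T_N=0$, so it vanishes by graded Nakayama. $\square$

**Lemma 5.** Let $S$ be a bds which is a domain, $K=\operatorname{Frac}S$.

(a) If $0\ne J=(b_1,\dots,b_N)\subset S$ and $k\ge1$, then $\overline{J^{k+N-1}}\subset J^k$.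

(b) If $C$ is a finitely generated $S$-algebra with $S\subset C\subset K$, then the integral closure $\overline C$ of $C$ in $K$ is finite over $C$. Hence every integral modification $X_0$ of $\operatorname{Spec}S$ has finite normalization.

For orientation take $N=2$, $k=1$, and let $z\in\overline{J^2}$. On a blow-up $X$ where $\mathcal L=J\mathcal O_X$ is invertible and $z\in H^0(X,\mathcal L^2)$, there is an exact sequence $0\to\mathcal O_X\to\mathcal L^2_{\oplus}\to\mathcal L^2\to0$ with $\mathcal L^2_\oplus=\mathcal L\oplus\mathcal L$. The obstruction to $z=b_1s_1+b_2s_2$ with $s_i\in H^0(X,\mathcal L)$ lies in $H^1(X,\mathcal O_X)$. A derived retraction $R\Gamma(X,\mathcal O_X)\to S$ forgets $H^1$. The proof makes this precise for all $N,k$.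

*Proof of (a).* **Step 1: a blow-up on which $J$ is invertible.** Put $m=k+N-1$, $z\in\overline{J^m}$, $H=J^m+(z)$, so $H^{l+1}=J^mH^l$ for some $l$. Let $X=\mathrm{Bl}_H(\operatorname{Spec}S)$, an integral modification of $\operatorname{Spec}S$. As $H\mathcal O_X$ is invertible, we may cancel $H^l\mathcal O_X$ and get $J^m\mathcal O_X=H\mathcal O_X$. A factor of an invertible ideal is invertible: if $II'=(h)$ in a local domain with $h\neq0$, write $h=\sum a_ia_i'$ with $a_i\in I$, $a_i'\in I'$ and $a_ia_i'=hu_i$. Then $\sum u_i=1$, so some $u_i$ is a unit. For $a\in I$ we have $aa_i'=hv=a_ia_i'u_i^{-1}v$ for some $v$, so $a\in(a_i)$. Thus $\mathcal L:=J\mathcal O_X\subset\mathcal O_X$ is invertible, and $z\in H^0(X,\mathcal L^m)$.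

**Step 2: pull back the linear resolution.** We resolve $\mathcal L^m$ by powers of $\mathcal L$ with nonnegative exponents. The $b_i$ generate $\mathcal L$ and define $X\to\mathbf P^{N-1}_{\mathbf Z}$. The sheaf of $\mathfrak n^k$ on $\mathbf P^{N-1}_{\mathbf Z}$ is $\mathcal O$, so (5) twisted by $m$ is an exact complex of locally free sheaves with terms $\mathcal O(m-k-j+1)^{\beta_j}=\mathcal O(N-j)^{\beta_j}$, ending in $\mathcal O(m)$. Its pullback is exact:
$$0\to(\mathcal L^{0})^{\beta_N}\to\cdots\to(\mathcal L^{N-j})^{\beta_j}\to\cdots\to(\mathcal L^{N-1})^{\beta_1}\to\mathcal L^m\to0.\tag{6}$$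
Let $\mathcal G$ be this complex without $\mathcal L^m$, with its last term in degree $0$; so $\mathcal G\simeq\mathcal L^m$.

**Step 3: compare with a free complex over $S$.** Let $F_S=F\otimes_RS$ via $x_i\mapsto b_i$, that is $S^{\beta_N}\to\cdots\to S^{\beta_1}$ in degrees $\le0$, with augmentation $\beta:F_S\to S$. The image of $\beta$ on $H^0$ is $J^k$. The maps in (6) and in $F_S$ are given by the same matrices of forms in the $b_i$. So the inclusions $\mathcal L^{N-j}\subset\mathcal O_X$, available since $N-j\ge0$, give a chain map $\mathcal G\to F_S\otimes_S\mathcal O_X$ compatible with $\mathcal G\to\mathcal L^m\subset\mathcal O_X$ and $\beta\otimes1$. Thus multiplication by $z$ on $\mathcal O_X$ factors in the derived category as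
$$\mathcal O_X\xrightarrow{z}\mathcal L^m\simeq\mathcal G\to F_S\otimes_S\mathcal O_X\xrightarrow{\beta\otimes1}\mathcal O_X.\tag{7}$$

**Step 4: apply the retraction.** Let $r:R\Gamma(X,\mathcal O_X)\to S$ be a retraction. Apply $R\Gamma$ to (7), precompose with $S\to R\Gamma(X,\mathcal O_X)$ and postcompose with $r$; the total map is $z:S\to S$. As $F_S$ is a bounded complex of finite free modules, $R\Gamma(X,F_S\otimes\mathcal O_X)=F_S\otimes R\Gamma(X,\mathcal O_X)$, and $r\circ(\beta\otimes1)=\beta\circ(1\otimes r)$. So $z:S\to S$ factors in $D(S)$ through $\beta:F_S\to S$. On $H^0$ this says $z\in J^k$.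

*Proof of (b).* $S$ is normal by Lemma 1. Write $C=S[b_2/b,\dots,b_N/b]$ with $b,b_i\in S$, $b\ne0$, and put $J=(b,b_2,\dots,b_N)$. Then $C=\bigcup_nb^{-n}J^n$ is an increasing union. Let $u\in K$ satisfy $u^r+c_1u^{r-1}+\dots+c_r=0$ with $c_i\in C$. Choose $n\ge N$ and $d_i\in J^n$ with $c_i=d_i/b^n$ for all $i$. Then
$$(b^nu)^r+\sum_ib^{ni}c_i\,(b^nu)^{r-i}=0,\qquad b^{ni}c_i=d_i\,b^{n(i-1)}\in J^{ni}.$$
So $b^nu$ is integral over $S$, hence in $S$, and the equation says $b^nu\in\overline{J^n}$. By (a), $b^nu\in J^{n-N+1}$. Therefore
$$u\in b^{-n}J^{n-N+1}=b^{-(N-1)}\,b^{-(n-N+1)}J^{n-N+1}\subset b^{-(N-1)}C.$$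
The exponent $N-1$ does not depend on $u$. So $\overline C\subset b^{-(N-1)}C$ is finite over the Noetherian ring $C$. Each nonempty affine open of $X_0$ is $\operatorname{Spec}$ of such a $C$, which gives the last assertion. $\square$

*A normal ring that is not a bds.* Let $k$ be a field of characteristic $\ne3$ and $A=k[x,y,z]/(x^3+y^3+z^3)$. It is a graded hypersurface of dimension $2$, singular only at the origin, so it is a normal domain. With $J=(x,y)$, the equation $z^3+(x^3+y^3)=0$ shows $z\in\overline J$, so $z^2\in\overline{J^2}$. But $A/J=k[z]/(z^3)$, so $z^2\notin J$. By Lemma 5(a) with $N=2$, $k=1$, $A$ is not a bds.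

## Proof of Theorem C

Since $B\ne0$ is $S$-flat and $S$ is a domain, $S\subset B$. Let $L=\operatorname{Frac}B$. By (F3) it suffices to treat an integral modification $Y\subset\mathbf P^N_B$ of $\operatorname{Spec}B$. Its generic fibre $Y_K$ over $S$ is integral with function field $L$, and $\operatorname{trdeg}(L/K)=\dim B_K=d$.

**Step 1: make the fibres small by flattening.** The aim is a blow-up $X_0$ of $\operatorname{Spec}S$ over which the strict transform of $Y$ has all fibres of dimension $\le d$. By generic flatness $Y$ is flat over a nonempty open $V\subset\operatorname{Spec}S$. By Raynaud–Gruson (Invent. Math. 13 (1971), Thm I.5.2.2) there is a blow-up $X_0\to\operatorname{Spec}S$ with center disjoint from $V$ such that the strict transform $Y_0\subset Y\times_SX_0$ is flat over $X_0$. (The strict transform is the scheme-theoretic closure of the part lying over the complement of the exceptional divisor.) The center is not all of $\operatorname{Spec}S$, so $X_0$ is an integral modification of $\operatorname{Spec}S$.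

As $Y_0$ is flat over the integral scheme $X_0$, all its associated points lie in the generic fibre, which is the integral scheme $Y_K$. So $Y_0$ has only one associated point, its local ring there is a field, and $Y_0$ is integral. Let $w$ be a generic point of the fibre of $Y_0$ over $\xi_0\in X_0$. By flatness $\dim\mathcal O_{Y_0,w}=\dim\mathcal O_{X_0,\xi_0}$, and the dimension inequality
$$\dim\mathcal O_{Y_0,w}+\operatorname{trdeg}(w/\xi_0)\le\dim\mathcal O_{X_0,\xi_0}+d$$
gives $\operatorname{trdeg}(w/\xi_0)\le d$. So all fibres of $Y_0\to X_0$ have dimension $\le d$.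

**Step 2: normalize the base.** We want depth $\le1$ on the base to mean a field or a DVR. Let $X\to X_0$ be the normalization; it is finite by Lemma 5(b), and $X\to\operatorname{Spec}S$ is a modification by (F5). Put $P=\operatorname{Spec}B\times_SX$, and let $W$ be the reduced closure of $Y_K$, the generic fibre over $X$, in $Y_0\times_{X_0}X$. Then:

* $P$ is flat over the integral scheme $X$ with integral generic fibre $\operatorname{Spec}B_K$. As for $Y_0$, it follows that $P$ is integral, with function field $L$. It is of finite type over the local ring $S$, hence of finite Krull dimension.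
* $W$ is integral with $W_K=Y_K$, and it is closed in $Y_0\times_{X_0}X\subset Y\times_SX\subset\mathbf P^N_P$. The map $g:W\to P$ is birational, since $Y_K\to\operatorname{Spec}B_K$ is.
* All fibres of $W\to X$ have dimension $\le d$, since they are closed in fibres of $Y_0\to X_0$ after a field extension.

So $W\subset\mathbf P^N_P$ is in the setting of Proposition 2.

**Step 3: count.** We check the hypothesis of Proposition 2(b). Let $w\in W$ have images $p\in P$ and $\xi\in X$. The map $P\to X$ is flat, and its nonempty fibres are Cohen–Macaulay of pure dimension $d$, because for schemes of finite type over a field these properties are stable under field extension. So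
$$\operatorname{depth}\mathcal O_{P,p}=\operatorname{depth}\mathcal O_{X,\xi}+\dim\mathcal O_{P_\xi,p}=\operatorname{depth}\mathcal O_{X,\xi}+d-\operatorname{trdeg}(p/\xi).$$
Subtracting $\operatorname{trdeg}(w/p)$ and using that $w$ lies in a fibre of dimension $\le d$,
$$e(w)=\operatorname{depth}\mathcal O_{X,\xi}+d-\operatorname{trdeg}(w/\xi)\ \ge\ \operatorname{depth}\mathcal O_{X,\xi}\ \ge\ 0.\tag{8}$$
If $e(w)=0$, then $\operatorname{depth}\mathcal O_{X,\xi}=0$, so $\xi$ is the generic point of the integral scheme $X$, and $\operatorname{trdeg}(\kappa(w)/K)=d=\dim Y_K$ with $Y_K$ integral; so $w=w_0$. Hence $e(w)\ge1$ for $w\ne w_0$.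

**Step 4: $\mathcal O_P\to Rg_*\mathcal O_W$ splits.** By Proposition 2(b) we need $\sigma\in\omega_w$ when $e(w)=1$. By (8), $\operatorname{depth}\mathcal O_{X,\xi}\le1$. Since $X$ is normal, $D:=\mathcal O_{X,\xi}$ is $K$ or a DVR; it contains $S$, has fraction field $K$ and is essentially of finite type over $S$. The ring $R:=\mathcal O_{P,p}$ is a localization of $B\otimes_SD$, so it is a bds by hypothesis and Lemma 1. The scheme $W_R:=W\times_P\operatorname{Spec}R\subset\mathbf P^N_R$ is nonempty and a localization of $W$. So it is integral, and it is a modification of $\operatorname{Spec}R$ by (F5). Hence $R\to R\Gamma(W_R,\mathcal O)$ splits. The numbers $e(\cdot)$ and the objects $E,\omega,\sigma$ for $W_R$ are the restrictions of those for $W$; in particular Proposition 2(b) applies to $W_R$, and its "only if" part gives $\sigma\in\omega_w$. Now the "if" part for $W$ gives the splitting.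

**Step 5: combine.** We compose two splittings. As $S$ is a bds, $S\to R\Gamma(X,\mathcal O_X)$ splits, and by flat base change so does $B\to R\Gamma(X,\mathcal O_X)\otimes_SB=R\Gamma(P,\mathcal O_P)$. By Step 4, $R\Gamma(P,\mathcal O_P)\to R\Gamma(W,\mathcal O_W)$ splits in $D(B)$. So $B\to R\Gamma(W,\mathcal O_W)$ splits. Finally $W$ is proper over $B$ and maps to $Y$ over $B$, so $B\to R\Gamma(Y,\mathcal O_Y)$ splits by (F1). $\square$

**Corollary 6.** Let $S$ be a local bds and $B$ a smooth $S$-algebra which is a domain. Then $B$ is a bds.

*Proof.* The relative dimension $d$ is constant since $\operatorname{Spec}B$ is connected, and the nonempty fibres are regular of pure dimension $d$, hence Cohen–Macaulay. For $D$ as in Theorem C, $B\otimes_SD$ is smooth over the regular ring $D$, hence regular, hence a bds by Proposition 3. Apply Theorem C. $\square$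

## From smooth algebras to regular homomorphisms: proof of Theorem A

**Step 1: reduce to local rings.** $S$ is normal (Lemma 1), so $A$ is normal (Matsumura 23.9: flat, normal base, normal fibres), in particular reduced. For a maximal ideal $\mathfrak q$ of $A$ over $\mathfrak p\subset S$, the map $S_{\mathfrak p}\to A_{\mathfrak q}$ is regular and $S_{\mathfrak p}$ is a bds (Lemma 1). A modification of $\operatorname{Spec}A$ restricts to one of $\operatorname{Spec}A_{\mathfrak q}$ by (F4), and splitting may be checked at all $\mathfrak q$ by (F2). So we may assume that $S$ is a local bds and $A$ is a normal local domain.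

**Step 2: write $A$ as a filtered colimit of smooth domains.** Corollary 6 is about domains, so we remove extra components. By Popescu's theorem (Stacks, Tag 07GC), $A=\operatorname{colim}B_i$ is a filtered colimit of smooth $S$-algebras. Each $B_i$ is normal, hence a finite product of domains. As $A$ is a domain, exactly one primitive idempotent $e_i\in B_i$ maps to $1\in A$. For $i\le j$, the image of $e_i$ in $B_j$ times the primitive idempotent $e_j$ is $0$ or $e_j$; it maps to $1\in A$, so it is $e_j$. Hence there are induced ring maps $B_ie_i\to B_je_j$. The composite $A=\operatorname{colim}B_i\to\operatorname{colim}B_ie_i\to A$ is the identity and its first map is surjective, so $A=\operatorname{colim}B_ie_i$. We may therefore assume that all $B_i$ are domains, smooth over $S$.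

**Step 3: descend the modification.** Let $Y\to\operatorname{Spec}A$ be a modification, an isomorphism over $D(a)$ with $0\ne a\in A$. By standard limit arguments (EGA IV 8.8.2, 8.10.5), for some $i$ there are a proper $Y_i\to\operatorname{Spec}B_i$ with $Y_i\times_{B_i}A=Y$ and $a_i\in B_i$ mapping to $a$, such that $Y_i\to\operatorname{Spec}B_i$ is an isomorphism over $D(a_i)$. For $j\ge i$ put $Y_j=Y_i\times_{B_i}B_j$, and let $a_j$ be the image of $a_i$ in $B_j$; it is nonzero since it maps to $a\ne0$. The reduced closure $Y_j'$ in $Y_j$ of the preimage of $D(a_j)$ is a modification of $\operatorname{Spec}B_j$. By Corollary 6, $B_j\to R\Gamma(Y_j',\mathcal O)$ splits, hence so does $B_j\to R\Gamma(Y_j,\mathcal O)$ by (F1).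

**Step 4: pass to the limit.** The splittings at different $j$ need not be compatible, so we do not take their limit. We use instead that a certain map vanishes, and that vanishing passes to $A$. Fix a finite affine open cover of $Y_i$, and let $C_j$, $C$ be the resulting Čech complexes of $\mathcal O_{Y_j}$, $\mathcal O_Y$. They are $C_i\otimes_{B_i}B_j$ and $C_i\otimes_{B_i}A$, so $C=\operatorname{colim}_jC_j$. Let $D_j=\operatorname{cone}(B_j\to C_j)$ and $D=\operatorname{cone}(A\to C)=\operatorname{colim}D_j$. By the triangle $A\to C\to D\to A[1]$, the map $A\to C$ splits if and only if the projection $D\to A[1]$ is $0$ in $D(A)$.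

The complex $D$ has bounded, finitely generated cohomology. Take a resolution of $D$ by finite free modules and let $F$ be its subcomplex of terms in degrees $\ge-2$. This is a bounded complex of finite free $A$-modules with a chain map $F\to D$ whose cone lies in $D^{\le-3}(A)$. As $A[1]$ sits in degree $-1$, $\operatorname{Hom}(D^{\le-3}(A),A[1])=0$. So $\operatorname{Hom}(D,A[1])\to\operatorname{Hom}(F,A[1])$ is injective, and it suffices that $F\to D\to A[1]$ is null-homotopic.

The complex $F$ and the chain map $F\to D$ consist of finitely many matrices and finitely many elements of $D=\operatorname{colim}D_j$, subject to finitely many equations. So for some $k$ there are a bounded complex $F_k$ of finite free $B_k$-modules with $F=F_k\otimes_{B_k}A$ and a chain map $F_k\to D_k$ over $B_k$ inducing $F\to D$. As $B_k\to C_k$ splits, the projection $D_k\to B_k[1]$ is $0$ in $D(B_k)$. So $F_k\to D_k\to B_k[1]$ is $0$ in $D(B_k)$, hence null-homotopic, since $F_k$ is bounded and free. Base change of the homotopy to $A$ shows that $F\to D\to A[1]$ is null-homotopic. So $A\to R\Gamma(Y,\mathcal O_Y)$ splits, and $A$ is a bds. $\blacksquare$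

## Descent, henselizations and completions

*Proof of Theorem B.* (i) $S\subset A$ is reduced. Let $X\to\operatorname{Spec}S$ be a modification. By (F4), $X_A\to\operatorname{Spec}A$ is a modification, so $A\to R\Gamma(X_A,\mathcal O)=R\Gamma(X,\mathcal O_X)\otimes_SA$ splits. By (F2), $S\to R\Gamma(X,\mathcal O_X)$ splits.

(ii) Let $A$ be a bds and let $\mathfrak q\subset A$ lie over $\mathfrak p$. Then $A_{\mathfrak q}$ is a bds (Lemma 1) and $S_{\mathfrak p}\to A_{\mathfrak q}$ is faithfully flat, so $S_{\mathfrak p}$ is a bds by (i). Conversely, if all such $S_{\mathfrak p}$ are bds, then each $A_{\mathfrak q}$ is a bds by Theorem A. So $A$ is reduced, and it is a bds by (F2) and (F4). $\square$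

Let $S$ be a Noetherian ring. The following statements result.

1. $S$ is a bds if and only if all $S_{\mathfrak m}$ ($\mathfrak m$ maximal) are, if and only if all henselizations $S_{\mathfrak m}^h$ are, if and only if all strict henselizations $S_{\mathfrak m}^{sh}$ are, if and only if $S[x]$ is. For $S_{\mathfrak m}$, use Lemma 1 in one direction and (F2), (F4) in the other. The maps $S_{\mathfrak m}\to S_{\mathfrak m}^h\to S_{\mathfrak m}^{sh}$ and $S\to S[x]$ are regular and faithfully flat, so Theorems A and B(i) give the rest.
2. If $S$ is a local $G$-ring, which means that $S\to\hat S$ is regular, then $S$ is a bds if and only if $\hat S$ is. This is again Theorems A and B(i).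
3. A local bds $(S,\mathfrak m)$ is an analytically unramified normal domain: it is a normal domain by Lemma 1, and $\hat S$ is reduced. For $\mathfrak m=0$ the latter is clear. Let $\mathfrak m\ne0$ be generated by $N$ elements, let $y\in\hat S$ be nilpotent and $k\ge1$. Put $I=\mathfrak m^{k+N-1}$ and choose $z\in S$ with $y-z\in I\hat S$. As $y$ is nilpotent it lies in $\overline{I\hat S}$, so $z\in\overline{I\hat S}$. The condition $(I+(z))^{l+1}=I(I+(z))^l$ for some $l$ descends along the faithfully flat map $S\to\hat S$, so $z\in\overline I\subset\mathfrak m^k$ by Lemma 5(a). Hence $y\in\mathfrak m^k\hat S$ for all $k$, that is $y=0$.
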